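# Separation choosability of bipartite graphs: lists of size $k$ defeated in degree $e^{O(\sqrt{k\log k})}$

Throughout, $\log$ is the natural logarithm, graphs are finite, and all probability spaces used for lists and entropies are finite.

## Disjoint lists against all transversals: the graph $K_{k,k^k}$

**Definitions.** Let $G$ be a graph. A *$k$-list-assignment* $L$ gives each vertex $v$ a set $L(v)$ of $k$ positive integers (colours). An *$L$-colouring* picks $c(v)\in L(v)$ for every $v$; it is *proper* if $c(u)\ne c(v)$ for every edge $uv$. The assignment has *maximum separation* if $|L(u)\cap L(v)|\le 1$ for every edge $uv$. The graph is *separation $k$-choosable* if every $k$-list-assignment with maximum separation admits a proper $L$-colouring, and $\mathrm{ch}_{\mathrm{sep}}(G)$ is the least $k$ for which this holds. The usual choosability $\mathrm{ch}(G)$ is defined in the same way without the separation condition, so $\mathrm{ch}(G)\ge\mathrm{ch}_{\mathrm{sep}}(G)$.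

If $G$ is separation $k'$-choosable and $k'<k$, then $G$ is separation $k$-choosable: given separated lists of size $k$, shrink each to size $k'$; they remain separated. So "$G$ is not separation $k$-choosable" is the same as $\mathrm{ch}_{\mathrm{sep}}(G)>k$.

Take $k=1$: one edge whose ends both have list $\{1\}$ has no proper colouring. Take $k=2$ and the graph $K_{2,4}$. Give the two vertices on the left the lists $\{1,2\}$ and $\{3,4\}$, and the four on the right the lists $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$. A left list and a right list share exactly one colour. However we colour the left side, we use one colour of $\{1,2\}$ and one of $\{3,4\}$; these two form the list of some right vertex, and that vertex has no colour left. The general case is the same.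

**Proposition 1.** For $k\ge2$, the graph $K_{k,k^k}$, of maximum degree $k^k$, is not separation $k$-choosable.

**Proof.** Give the $k$ left vertices pairwise disjoint lists $P_1,\dots,P_k$ of size $k$. Give the $k^k$ right vertices the $k^k$ sets that contain exactly one element of each $P_i$. A left list and a right list share exactly one colour. A colouring of the left side picks one element of each $P_i$, and the set of picked colours is the list of some right vertex. This vertex is adjacent to all left vertices, so each of its colours is taken by a neighbour. $\square$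

Here $\Delta=k^k$, so $k=\log\Delta/\log k$. As $k$ grows this is smaller than any fixed multiple of $\log \Delta$ (and it is below $\log\Delta$ itself once $k\ge3$). So the example is compatible with the following conjecture, from Louis Esperet, Ross J. Kang, Stéphan Thomassé, "Separation choosability and dense bipartite induced subgraphs", arXiv:1802.03727 (2018).

**Conjecture.** There is a constant $C>0$ such that $\mathrm{ch}_{\mathrm{sep}}(G)\le C\log\Delta$ for every bipartite graph $G$ with maximum degree $\Delta\ge2$.

In Proposition 1 the degree needed to defeat lists of size $k$ is $e^{k\log k}$. The conjecture says that no bipartite graph of degree below $e^{k/C}$ can defeat them. What changes when we leave complete bipartite graphs and are free to choose which pairs of lists are joined? How small can the degree be?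

## The statements, and how the second follows from the first

The conjecture is false. The exponent can be pushed from $k\log k$ down to a multiple of $\sqrt{k\log k}$.

**Theorem 2.** For every integer $k\ge6$ there is a finite bipartite graph $G$ with $\Delta(G)\le\exp(81\sqrt{k\log k})$ that is not separation $k$-choosable, i.e. $\mathrm{ch}_{\mathrm{sep}}(G)>k$.

**Theorem 3.** There are $\gamma>0$ and $\Delta_0$ such that for every integer $\Delta\ge\Delta_0$ some bipartite graph of maximum degree exactly $\Delta$ has
$$\mathrm{ch}_{\mathrm{sep}}(G)\ \ge\ \gamma\,\frac{(\log\Delta)^2}{\log\log\Delta}.$$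

The bound in Theorem 3 divided by $\log\Delta$ tends to infinity, so no constant $C$ as in the conjecture exists. More: for all large $\Delta$ it rules out every bound $o\big((\log\Delta)^2/\log\log\Delta\big)$, in particular $O((\log\Delta)^{2-\varepsilon})$ for each $\varepsilon>0$. Since $\mathrm{ch}\ge\mathrm{ch}_{\mathrm{sep}}$, the same graphs rule out the same bounds for the ordinary choosability of bipartite graphs. In the construction adjacent lists share exactly one colour.

**Proof of Theorem 3 from Theorem 2.** Let $\Lambda=\log\Delta$, $\gamma=1/13122=1/(2\cdot81^2)$ and $k=\lfloor\gamma\Lambda^2/\log\Lambda\rfloor$. For $\Delta$ large we have $k\ge6$ and $k\le\Lambda^2$, so $\log k\le2\log\Lambda$. Hence $k\log k\le 2\gamma\Lambda^2=(\Lambda/81)^2$, and the graph of Theorem 2 has maximum degree at most $e^{\Lambda}=\Delta$. Add a disjoint star $K_{1,\Delta}$, with lists such that each leaf shares exactly one colour with the center. The maximum degree is now exactly $\Delta$, the graph is still bipartite and still not separation $k$-choosable, and $\mathrm{ch}_{\mathrm{sep}}\ge k+1\ge\gamma\Lambda^2/\log\Lambda$.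 $\square$

There is also a bound in the other direction, proved in the last section.

**Proposition 4.** Every graph of maximum degree $\Delta\ge1$ has $\mathrm{ch}_{\mathrm{sep}}(G)\le\lceil\sqrt{8\Delta}\,\rceil$.

## Splitting the palette: uniform counting needs degree $2^{k-1}$

Here is a sensible first attempt. Let the palette $\mathcal C=\{1,\dots,M\}$ be large. For every $k$-subset $P$ of $\mathcal C$ make a vertex $A_P$ and a vertex $B_P$, each with list $P$. Let $R=k\binom{M-k}{k-1}$ be the number of $k$-sets that meet a given $k$-set in exactly one element, and join $A_P$ to $B_Q$ with probability $D/R$, independently, whenever $|P\cap Q|=1$. Degrees are about $D$ and the lists have maximum separation. Given a colouring, look for a colour $c$ such that the set $S$ of $A$-vertices coloured $c$ and the set $T$ of $B$-vertices coloured $c$ are both large. If the expected number of edges between $S$ and $T$ is a large enough multiple of $|S|+|T|$, a union bound over all pairs $(S,T)$ shows that the random graph has an edge between them, and the colouring is not proper.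

Pigeonhole does give a colour that is popular on the $A$-side, and a colour that is popular on the $B$-side. Nothing makes them the same colour, and this is exactly where the attempt stops. Let $M$ be even and split $\mathcal C=U\cup U'$ into halves. Colour $A_P$ from $U$ whenever $P$ meets $U$, and $B_Q$ from $U'$ whenever $Q$ meets $U'$. If $c\in U'$, then every $A$-vertex coloured $c$ has its list inside $U'$. Of the $N_c=\binom{M-1}{k-1}$ lists that contain $c$, the proportion inside $U'$ is
$$\binom{M/2-1}{k-1}\Big/\binom{M-1}{k-1}=\prod_{r=0}^{k-2}\frac{M/2-1-r}{M-1-r}\le2^{1-k}.$$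
If $c\in U$, the same holds for the $B$-vertices coloured $c$. So $\min(|S|,|T|)\le2^{1-k}N_c$. For $k\ge2$ and $M$ large, $N_c\le R$, because $N_c/R\to1/k$ as $M\to\infty$. The expected number of edges between $S$ and $T$ is then at most
$$|S||T|\,\frac DR\le 2^{1-k}D\,(|S|+|T|),$$
and it reaches $|S|+|T|$ only if $D\ge2^{k-1}$. With such a degree we get $k$ of order at most $\log\Delta$: no contradiction with the conjecture.

Two things must change.

* **The measure must depend on the colouring.** We shall weight the lists by a tilted product measure, with the tilt chosen by a fixed-point argument, so that some colour is popular *on both sides at once*: conditional density at least $1/(4k)$ on each side, in place of $2^{1-k}$.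
* **The edges must be local.** The tilt is unknown when the graph is built, and the tilted measure may live on a part of the space whose uniform proportion is exponentially small in $k$. Uniformly spread edges would miss that part. So we index vertices by points $y$ of a product space and join $A_y$ to $B_z$ only when $z$ arises from $y$ by changing few coordinates; each change costs at most a factor $2$ in the unknown measure.

Locality has its own price: two sets of density $1/\mathrm{poly}(k)$ must be connected by short steps. If a step re-samples each coordinate with probability $\theta$, the connection probability will be at least $k^{-O(1/\theta)}$, while the factors $2$ cost $2^{O(\theta k)}$. The exponents $(\log k)/\theta$ and $\theta k$ balance at $\theta=\sqrt{(\log k)/k}$, and this gives degree $e^{O(\sqrt{k\log k})}$.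

## Tilted product measures, balanced by Brouwer's theorem

**The index space.** Let $\mathcal C=\{1,\dots,M\}$ and $\Omega=\mathcal C^{2k}$. Write
$$y=(p_1,\dots,p_k,q_1,\dots,q_k)\in\Omega ;$$
the $2k$ coordinates are called *slots*. Call $y$ *valid* if $p_1,\dots,p_k$ are distinct and $q_1,\dots,q_k$ are distinct. For each valid $y$ there are two vertices $A_y,B_y$ with lists
$$L(A_y)=\{p_1(y),\dots,p_k(y)\},\qquad L(B_y)=\{q_1(y),\dots,q_k(y)\}.$$
So $A_y$ reads only the $p$-slots of $y$ and $B_y$ only the $q$-slots. The unread slots are kept in the label so that it makes sense to compare the label of an $A$-vertex with that of a $B$-vertex, slot by slot.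

**The tilted measures.** Let
$$W=\Big\{x\in\mathbb R^{\mathcal C}:\sum_cx_c=0\Big\},\qquad \mathcal D=\{x\in W:|x_c|\le1\text{ for all }c\}.$$
For $x\in\mathcal D$ put $\mu_x^+(c)=(1+x_c)/M$ and $\mu_x^-(c)=(1-x_c)/M$. These are probability measures on $\mathcal C$, and each gives mass at most $2/M$ to every colour. Let $\pi_x$ be the law on $\Omega$ under which all slots are independent, $p_i\sim\mu_x^+$ and $q_j\sim\mu_x^-$. Making colour $c$ likelier for $A$-lists makes it less likely for $B$-lists.

For two different $p$-slots, $\pi_x(p_i=p_{i'})=\sum_c\mu_x^+(c)^2\le2/M$, and likewise for $q$-slots. Hence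
$$\pi_x(\text{invalid})\le2\binom k2\frac2M\le\frac{2k^2}M. \tag{1}$$

*Two examples.* If $k=1$, every $y=(p,q)$ is valid and there is one colouring; the colour $c$ has weight $\mu_x^+(c)$ on the $A$-side and $\mu_x^-(c)$ on the $B$-side, and these agree for all $c$ exactly when $x=0$. For larger $k$, consider the splitting colouring of the previous section, forget validity, and try $x=-\xi$ on $U$ and $x=\xi$ on $U'$. An $A$-list lies inside $U'$ with probability $((1+\xi)/2)^k$, so the $A$-side uses $U$ with probability $1-((1+\xi)/2)^k$. A $B$-list lies inside $U$ with probability $((1+\xi)/2)^k$, and that is the probability that the $B$-side uses $U$. These agree when $(1+\xi)/2=2^{-1/k}$, that is, $\xi=2^{1-1/k}-1$. The expected number of $p$-slots in $U$ is then $k(1-2^{-1/k})\le\log2$: a typical $y$ has almost all its $p$-slots in $U'$. The balancing measure is concentrated on a part of $\Omega$ that the uniform measure hardly sees.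

The next lemma says that every colouring can be balanced, in every colour simultaneously.

**Lemma 5.** For every (not necessarily proper) $L$-colouring $\varphi$ there is $x\in\mathcal D$ such that for all $c\in\mathcal C$
$$\pi_x(y\text{ valid},\ \varphi(A_y)=c)=\pi_x(y\text{ valid},\ \varphi(B_y)=c).$$

**Proof.** Let $\mathbf e_c$ be the unit vectors of $\mathbb R^{\mathcal C}$ and
$$H(x)=\sum_{y\text{ valid}}\pi_x(y)\,\big(\mathbf e_{\varphi(A_y)}-\mathbf e_{\varphi(B_y)}\big).$$
We want a zero of $H$ in $\mathcal D$. The map $H$ is polynomial in $x$, so it is continuous, and the coordinates of each summand add up to $0$, so $H$ takes values in $W$.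

Suppose $H\neq0$ on all of $\mathcal D$. Then $x\mapsto-H(x)/\|H(x)\|_\infty$ is continuous, and it maps the compact convex set $\mathcal D$ into itself. By Brouwer's fixed-point theorem there is $x$ with $H(x)=-\lambda x$, where $\lambda=\|H(x)\|_\infty>0$ and $\|x\|_\infty=1$. Choose $c$ with $|x_c|=1$.

If $x_c=-1$, then $H(x)_c=\lambda>0$. But $\mu_x^+(c)=0$, so $\pi_x(y)=0$ whenever $c\in L(A_y)$; the $A$-side contributes nothing to coordinate $c$, and $H(x)_c\le0$, a contradiction. If $x_c=1$, then $H(x)_c=-\lambda<0$. But $\mu_x^-(c)=0$, so $\pi_x(y)=0$ whenever $c\in L(B_y)$, and $H(x)_c\ge0$, a contradiction. $\square$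

Note the sign in $-H/\|H\|_\infty$: it pushes $x_c$ down when $c$ is overused on the $A$-side, and on the boundary of $\mathcal D$ the overused side has no access to $c$ at all.

## Two sets joined by one noisy step

We now need the fact that short steps connect any two sets that are not too small. Fix $0<\theta\le1$. One slot of a noisy step with law $\mu$ is the pair law
$$\rho=(1-\theta)\,\mathrm{diag}(\mu)+\theta\,\mu\otimes\mu,$$
where $\mathrm{diag}(\mu)$ is the law of $(u,u)$ with $u\sim\mu$: keep the entry with probability $1-\theta$, otherwise draw two independent entries. Both marginals are $\mu$.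

**Facts on relative entropy.** For nonnegative functions $a,\mu$ on a finite set, $D(a\|\mu)=\sum a\log(a/\mu)$, with $0\log 0=0$ and value $+\infty$ if $a>0=\mu$ somewhere. The *log-sum inequality* says $\sum_ia_i\log\frac{a_i}{b_i}\ge\big(\sum a_i\big)\log\frac{\sum a_i}{\sum b_i}$. Three consequences and facts:

* If $a$ is $\mu$ conditioned on $S$, then $D(a\|\mu)=\log\frac1{\mu(S)}$. If $a$ is any probability measure supported on $S$, then $D(a\|\mu)\ge\log\frac1{\mu(S)}$ (apply log-sum on $S$).
* $D(q_1+q_2\,\|\,\rho_1+\rho_2)\le D(q_1\|\rho_1)+D(q_2\|\rho_2)$ (apply log-sum at each point).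
* *Chain rule.* If $Q$ is a law of $w=(w_1,\dots,w_n)$ and $\rho=\bigotimes\rho_l$ is a product, then $D(Q\|\rho)=\sum_l\mathbb E_Q\,D\big(Q(w_l\in\cdot\mid w_{<l})\,\big\|\,\rho_l\big)$.

The plan is to find a coupling $Q$ of "$y$ conditioned on $S$" and "$z$ conditioned on $T$" with small entropy relative to the noisy step. Since $Q$ is supported on $S\times T$, the first fact bounds the probability of $S\times T$ from below. The chain rule reduces this to one slot. There, the obvious choice is the product coupling $a\otimes b$. Since $\rho\ge\theta\,\mu\otimes\mu$, it gives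
$$D(a\otimes b\|\rho)\le D(a\|\mu)+D(b\|\mu)+\log\tfrac1\theta.$$
The extra $\log\frac1\theta$ per slot is fatal: over $2k-2$ slots it costs a factor $\theta^{-(2k-2)}$. And the loss has no reason to be there: for $a=b=\mu$ the coupling $\rho$ itself has entropy $0$. So the coupling should use the diagonal on the part that $a$ and $b$ have in common, and a product only for the rest.

**Lemma 6.** Let $\mu$ be a probability measure on a finite set $X$, $0<\theta\le1$, and $\rho=(1-\theta)\,\mathrm{diag}(\mu)+\theta\,\mu\otimes\mu$ on $X^2$. For all probability measures $a,b\ll\mu$ there is a coupling $q$ of $a,b$ with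
$$D(q\|\rho)\le\frac5\theta\big(D(a\|\mu)+D(b\|\mu)\big).$$

**Proof.**

**Step 1: define the coupling.** Points of $\mu$-mass $0$ carry no mass of $a$ or $b$, so we may delete them and assume $\mu>0$ on $X$. Write $a=f\mu$, $b=g\mu$, $m=\min(f,g)$, $\int\cdot=\int\cdot\,d\mu$, and $\int m=1-\kappa$. Put
$$\tilde f=f-(1-\theta)m\ge0,\qquad\tilde g=g-(1-\theta)m\ge0,\qquad \tau=\int\tilde f=\int\tilde g=\theta+(1-\theta)\kappa>0,$$
and $q=q_1+q_2$ with
$$q_1=(1-\theta)\,\mathrm{diag}(m\mu),\qquad q_2=\tau^{-1}(\tilde f\mu)\otimes(\tilde g\mu).$$
The first marginal is $(1-\theta)m\mu+\tilde f\mu=f\mu=a$, and the second is $b$ in the same way. (Check: for $a=b=\mu$ we have $m=1$, $\tilde f=\tilde g=\tau=\theta$, and $q=\rho$.)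

**Step 2: compute the entropy.** We split $\rho$ in the same way as $q$, into $(1-\theta)\mathrm{diag}(\mu)$ and $\theta\mu\otimes\mu$. The density of $q_1$ with respect to the first part is $m$, and the density of $q_2$ with respect to the second is $\tilde f(u)\tilde g(v)/(\tau\theta)$. By the second entropy fact,
$$D(q\|\rho)\le(1-\theta)\int m\log m+\int\tilde f\log\tilde f+\int\tilde g\log\tilde g-\tau\log(\tau\theta).$$
Put $F=\tilde f/\theta=m+(f-m)/\theta$, $G=\tilde g/\theta$ and $\tau'=\tau/\theta=\int F=\int G$. Then $\int\tilde f\log\tilde f=\theta\int F\log F+\tau\log\theta$, likewise for $\tilde g$, and $2\tau\log\theta-\tau\log(\tau\theta)=-\tau\log(\tau/\theta)=-\theta\tau'\log\tau'$. So the right side equals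
$$(1-\theta)\int m\log m+\theta\Big[\int F\log F+\int G\log G-\tau'\log\tau'\Big].$$

**Step 3: remove the linear terms.** This makes every term nonnegative, so that a pointwise comparison becomes possible. Let $\psi(x)=x\log x-x+1\ge0$. Then
$$\int m\log m=\int\psi(m)-\kappa,\qquad\int F\log F=\int\psi(F)+\tau'-1,\qquad\tau'\log\tau'=\psi(\tau')+\tau'-1,$$
and $G$ behaves like $F$. The linear terms add up to $-(1-\theta)\kappa+\theta(\tau'-1)$, and $\theta(\tau'-1)=\tau-\theta=(1-\theta)\kappa$, so they cancel. Dropping $-\theta\psi(\tau')\le0$,
$$D(q\|\rho)\le(1-\theta)\int\psi(m)+\theta\int\psi(F)+\theta\int\psi(G).$$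
Also $D(a\|\mu)=\int f\log f=\int\psi(f)$ because $\int f=1$, and $D(b\|\mu)=\int\psi(g)$. So it suffices to compare integrands at each point.

**Step 4: reduce to one pointwise inequality.** By symmetry let $f\ge g$ at the point considered. Then $m=G=g$ and $F=g+(f-g)/\theta\ge f$. The claim is
$$\psi(F)\le\frac4{\theta^2}\big(\psi(f)+\psi(g)\big).\tag{2}$$
Given (2), the integrand is $(1-\theta)\psi(g)+\theta\psi(F)+\theta\psi(g)=\psi(g)+\theta\psi(F)\le\frac5\theta(\psi(f)+\psi(g))$, as required.

**Step 5: prove (2).** The function $\psi$ decreases on $[0,1]$ and increases on $[1,\infty)$. If $F\le1$, then $f\le F\le1$ and $\psi(F)\le\psi(f)$, and (2) holds.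

Let $F>1$ and $u=\max(f-1,1-g)$. Then $u>0$: otherwise $f\le1\le g\le f$, so $f=g=1$ and $F=1$. Next, $F-1\le2u/\theta$. Indeed, if $g\ge1$, then $F-1=(g-1)+(f-g)/\theta\le(f-1)/\theta\le u/\theta$. If $g<1$, then $F-1\le(f-g)/\theta=((f-1)+(1-g))/\theta\le2u/\theta$.

Since $\psi(1)=\psi'(1)=0$ and $\psi''(x)=1/x$, Taylor's formula gives
$$\psi(1+u)=\int_0^u\frac{u-v}{1+v}\,dv=u^2\int_0^1\frac{1-r}{1+ur}\,dr,$$
so $\psi(1+u)/u^2$ is nonincreasing in $u>0$. As $2/\theta\ge1$,
$$\psi(F)\le\psi\Big(1+\frac{2u}\theta\Big)\le\frac4{\theta^2}\,\psi(1+u).$$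
If $u=f-1$, then $\psi(1+u)=\psi(f)$ and we are done. If $u=1-g\in(0,1]$, then
$$\psi(1+u)=\int_0^u\frac{u-v}{1+v}\,dv\le\frac{u^2}2\le\int_0^u\frac{u-v}{1-v}\,dv=\psi(1-u)=\psi(g),$$
and again we are done. $\square$

**Lemma 7.** Let $(y_l,z_l)$, $l=1,\dots,n$, be independent pairs of random variables with finite ranges. Suppose each pair either has law $(1-\theta)\mathrm{diag}(\mu_l)+\theta\mu_l\otimes\mu_l$ for some $\mu_l$, or has $y_l,z_l$ independent. Then for all sets $S,T$ with $P(y\in S),P(z\in T)>0$,
$$P(y\in S,\ z\in T)\ \ge\ \big(P(y\in S)\,P(z\in T)\big)^{5/\theta}.$$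

The number $n$ of slots does not appear in the bound. As a sanity check take $n=1$, $\mu$ uniform on $\{0,1\}$, $S=\{0\}$, $T=\{1\}$: the left side is $\theta/4$, the right side is $4^{-5/\theta}$, and indeed $4^{5r}\ge4r$ for $r=1/\theta\ge1$.

**Proof.** Let $\rho_l$ be the law of $(y_l,z_l)$, with marginals $\mu_l,\nu_l$, and $\rho=\bigotimes\rho_l$. Let $a$ be the law of $y$ given $y\in S$ and $b$ the law of $z$ given $z\in T$.

**Step 1: build a coupling $Q$ of $a$ and $b$ slot by slot.** Given $(y_{<l},z_{<l})$, draw $(y_l,z_l)$ from a coupling $q_l$ of the conditional laws $a(y_l\in\cdot\mid y_{<l})$ and $b(z_l\in\cdot\mid z_{<l})$ with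
$$D(q_l\|\rho_l)\le\frac5\theta\Big(D\big(a(y_l\in\cdot\mid y_{<l})\|\mu_l\big)+D\big(b(z_l\in\cdot\mid z_{<l})\|\nu_l\big)\Big).$$
For a noisy slot it exists by Lemma 6; the conditional laws are absolutely continuous with respect to $\mu_l$ because $a\ll\bigotimes\mu_l$ and $b\ll\bigotimes\nu_l$. For an independent slot take the product coupling, whose entropy relative to $\mu_l\otimes\nu_l$ is the sum of the two entropies. The marginals of $Q$ are $a$ and $b$, by induction on $l$: if $y_{<l}$ has the law given by $a$, then, as the conditional law of $y_l$ given the whole past is $a(y_l\in\cdot\mid y_{<l})$, also $y_{\le l}$ has the law given by $a$; likewise for $z$.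

**Step 2: sum up.** By the chain rule for $Q$, and then for $a$ and $b$,
$$D(Q\|\rho)\le\frac5\theta\Big(D\big(a\|\textstyle\bigotimes\mu_l\big)+D\big(b\|\bigotimes\nu_l\big)\Big)=\frac5\theta\Big(\log\frac1{P(y\in S)}+\log\frac1{P(z\in T)}\Big).$$
As $Q$ is supported on $S\times T$, $D(Q\|\rho)\ge\log\frac1{\rho(S\times T)}$. Exponentiate. $\square$

## A random graph of short steps

**Parameters.** Fix $k\ge6$ and put
$$s=\sqrt{k\log k},\quad\theta=\sqrt{\frac{\log k}k}\le1,\quad\eta=\frac1{32k^2},\quad\delta=\eta^{10/\theta},$$
$$t=\lceil40s\rceil,\quad M=\lceil e^{100s}\rceil,\quad\beta=\frac{80\cdot2^t\,k\log M}{\delta M}.$$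
Here $\eta$ will be the density of the two sets we must join, $\delta$ the probability that Lemma 7 gives for them, $t$ the largest number of changed slots allowed, and $\beta$ the basic edge probability.

**Numerical facts.** We have $k\theta=s$ and $(\log k)/\theta=s$. Also $s\ge3.27$ (for $k=6$, $s^2=6\log6>10.7$), and $k\le s^2$. Since $k^2\ge32$, $32k^2\le k^4$, so $\log\frac1\delta=\frac{10}\theta\log(32k^2)\le\frac{40\log k}\theta=40s$. Also $\log M\le101s$, and $2^t\le2\cdot2^{40s}\le2e^{28s}$ because $40\log2<28$. Hence:

* (N1) $2k^2/M\le\delta/4$, because $\delta M\ge e^{60s}\ge8s^4\ge8k^2$.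
* (N2) $\beta\le80\cdot2e^{28s}\cdot s^2\cdot101s\cdot e^{40s}\cdot e^{-100s}=16160\,s^3e^{-32s}<1$, since $16160\le e^{10}\le e^{4s}$ and $s^3\le6e^s\le e^{2s}$.
* (N3) A union bound over $t$-sets of trials gives
$$P(\mathrm{Bin}(2k-2,\theta)\ge t)\le\binom{2k-2}t\theta^t\le\Big(\frac{e\cdot2s}t\Big)^t\le\Big(\frac e{20}\Big)^{40s}\le e^{-79s}\le\frac\delta4.$$
The third inequality uses $t\ge40s$, the fourth $40\log(20/e)>79$, and the last $\delta\ge e^{-40s}$ and $e^{-39s}\le\frac14$.
* (N4) Let $\bar d=k^2e^{2s}\beta M=80\cdot2^tk^3e^{2s}\log M/\delta$. Then $\bar d\le80\cdot2e^{28s}\cdot s^6\cdot e^{2s}\cdot101s\cdot e^{40s}=16160\,s^7e^{70s}\le e^{80s}$: the inequality $16160\,s^7\le e^{10s}$ holds at $s=3.27$ (left side below $10^8$, right side above $10^{14}$) and persists, since $e^{10s}s^{-7}$ increases for $s\ge0.7$. Also $\bar d\ge80k^3\log M$.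

**Edges.** Let $y,z$ be valid with $|L(A_y)\cap L(B_z)|=1$. As entries within a list are distinct, there is a unique pair $(i,j)$ with $p_i(y)=q_j(z)$. Let $h(y,z)$ be the number of slots, among the $2k-2$ slots other than $p_i$ and $q_j$, in which $y$ and $z$ differ. Put
$$e(y,z)=\beta\Big(\frac\theta M\Big)^{h(y,z)}\quad\text{if }h(y,z)\le t,$$
and $e(y,z)=0$ in all other cases. By (N2), $e(y,z)\le1$. Join $A_y$ to $B_z$ independently with probability $e(y,z)$. The graph is bipartite, and adjacent lists share exactly one colour, so $L$ is a $k$-list-assignment with maximum separation.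

The weight $(\theta/M)^h$ imitates the noisy step with the uniform law; the tilt is not known here.

**Lemma 8.** With positive probability both of the following hold:

(a) all degrees are less than $2\bar d\le e^{81s}$;

(b) for all nonempty sets $S,T$ of valid elements with $\sum_{y\in S,\,z\in T}e(y,z)\ge5k\log M\,(|S|+|T|)$, there is an edge $A_yB_z$ with $y\in S$, $z\in T$.

**Proof.**

**Step 1: degrees.** Fix $y$. For given $(i,j)$, the entry $q_j(z)=p_i(y)$ is determined, $p_i(z)$ has at most $M$ values, and at most $\binom{2k-2}hM^h$ choices of the remaining slots differ from $y$ in exactly $h$ places. So the expected degree of $A_y$ is at most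
$$k^2M\beta\sum_h\binom{2k-2}h\theta^h\le k^2M\beta(1+\theta)^{2k}\le k^2M\beta e^{2k\theta}=\bar d.$$
For $B_z$ the count is the same: $p_i(y)=q_j(z)$ is determined and $q_j(y)$ has at most $M$ values. A degree $X$ is a sum of independent indicators with $\mathbb EX\le\bar d$, so $\mathbb E\,2^X\le e^{\mathbb EX}\le e^{\bar d}$ and $P(X\ge2\bar d)\le2^{-2\bar d}e^{\bar d}=(e/4)^{\bar d}\le e^{-\bar d/3}$. There are at most $2M^{2k}$ vertices and $\bar d/3\ge26k^3\log M$, so (a) fails with probability at most $2M^{2k-26k^3}<\frac14$. Finally $2\bar d\le2e^{80s}\le e^{81s}$.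

**Step 2: edges between heavy pairs.** For fixed $S,T$ as in (b), the potential edges $A_yB_z$ with $y\in S$, $z\in T$ are distinct and independent, so none is present with probability
$$\prod(1-e(y,z))\le\exp\Big(-\sum e(y,z)\Big)\le M^{-5k(|S|+|T|)}.$$
There are at most $M^{2k\sigma}$ sets of size $\sigma$. So (b) fails with probability at most $\sum_{\sigma,\sigma'\ge1}M^{2k(\sigma+\sigma')}M^{-5k(\sigma+\sigma')}=\big(\sum_{\sigma\ge1}M^{-3k\sigma}\big)^2<\frac14$. $\square$

Fix a graph $G$ satisfying (a) and (b). Then $\Delta(G)\le e^{81s}=\exp(81\sqrt{k\log k})$, and Theorem 2 follows once we show that **$G$ has no proper $L$-colouring**.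

## Every $L$-colouring of $G$ has a monochromatic edge

Suppose $\varphi$ is a proper $L$-colouring.

**Step 1: a colour popular on both sides.** Take $x$ from Lemma 5. By (1) and (N1), $\pi_x(\text{invalid})\le2k^2/M\le\frac12$. So the $M$ numbers
$$a_c=\pi_x(y\text{ valid},\varphi(A_y)=c)=\pi_x(y\text{ valid},\varphi(B_y)=c)$$
sum to $\pi_x(\text{valid})\ge\frac12$, and some $c$ has $a_c\ge\frac1{2M}$. As $a_c>0$, the colour $c$ has positive mass under $\mu_x^+$ and under $\mu_x^-$, so $1\pm x_c>0$ and we may condition on $p_i=c$ or $q_j=c$. Since $\varphi(A_y)=c$ forces $p_i=c$ for some $i$, there is $i$ with $\pi_x(y\text{ valid},\,p_i=c,\,\varphi(A_y)=c)\ge\frac1{2kM}$. As $\pi_x(p_i=c)=(1+x_c)/M\le2/M$,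
$$S_0=\{y\text{ valid}:p_i(y)=c,\ \varphi(A_y)=c\}\quad\text{satisfies}\quad\pi_x(S_0\mid p_i=c)\ge\frac1{4k}.$$
In the same way, for some $j$, the set $T_0=\{z\text{ valid}:q_j(z)=c,\ \varphi(B_z)=c\}$ satisfies $\pi_x(T_0\mid q_j=c)\ge\frac1{4k}$.

**Step 2: pass to level sets.** Lemma 8(b) counts elements, while we control $\pi_x$-mass. To translate, we restrict to parts where the density is constant up to a factor $2$. For $y$ with $p_i(y)=c$ write
$$\pi_x(y\mid p_i=c)=M^{-(2k-1)}g(y),\qquad g(y)=\prod_{i'\ne i}(1+x_{p_{i'}(y)})\prod_{j'}(1-x_{q_{j'}(y)})\in[0,2^{2k-1}].$$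
There are $M^{2k-1}$ such $y$, so $\{g\le\frac1{8k}\}$ has conditional mass at most $\frac1{8k}$. The rest of $S_0$, of mass at least $\frac1{8k}$, is split by the dyadic levels $2^l<g\le2^{l+1}$ with $-\log_2(8k)-1<l\le2k-2$. There are at most $2k+\log_2(8k)\le4k$ of them. So for some $l$ the set
$$S=\{y\in S_0:2^l<g(y)\le2^{l+1}\}\quad\text{has}\quad\pi_x(S\mid p_i=c)\ge\frac1{32k^2}=\eta.$$
Each element of $S$ has conditional mass greater than $2^lM^{-(2k-1)}$, and the total is at most $1$, so $|S|\le2^{-l}M^{2k-1}$. With $g'(z)=M^{2k-1}\pi_x(z\mid q_j=c)=\prod_{i'}(1+x_{p_{i'}(z)})\prod_{j'\ne j}(1-x_{q_{j'}(z)})$, the same argument gives $l'$ and $T\subseteq T_0$ with $2^{l'}<g'\le2^{l'+1}$ on $T$, $\pi_x(T\mid q_j=c)\ge\eta$, and $|T|\le2^{-l'}M^{2k-1}$. Let $l_*=\min(l,l')$. Then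
$$|S|+|T|\le2^{1-l_*}M^{2k-1}.\tag{3}$$

**Step 3: a noisy step from $S$ to $T$ with the true tilt.** Define a random pair $(y,z)$ with law $\Pi$ as follows.

* $p_i(y)=c$ and $q_j(z)=c$.
* $q_j(y)\sim\mu_x^-$ and $p_i(z)\sim\mu_x^+$ are independent of each other and of everything else.
* In each of the other $2k-2$ slots (the *shared* slots), independently, with $\mu\in\{\mu_x^+,\mu_x^-\}$ the law of that slot: with probability $1-\theta$ the entries of $y$ and $z$ equal one common sample from $\mu$; with probability $\theta$ the slot is *refreshed* and the two entries are independent samples from $\mu$.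

Then $y\sim\pi_x(\cdot\mid p_i=c)$ and $z\sim\pi_x(\cdot\mid q_j=c)$. Apply Lemma 7 to the $2k-2$ shared slots together with the independent pair $(q_j(y),p_i(z))$:
$$\Pi(y\in S,\ z\in T)\ge(\eta^2)^{5/\theta}=\delta.$$

**Step 4: discard the pairs that could not be edges.** Two events are removed.

* $y$ and $z$ differ in more than $t$ shared slots. Then more than $t$ slots were refreshed, which has probability at most $\delta/4$ by (N3).
* $p_{i'}(y)=q_{j'}(z)$ for some $i'\ne i$, $j'\ne j$. These entries lie in different shared slots, so they are independent with laws bounded by $2/M$, and they agree with probability at most $2/M$. In total the probability is at most $2k^2/M\le\delta/4$ by (N1).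

Let $\mathcal E\subseteq S\times T$ be the set of remaining pairs, so $\Pi(\mathcal E)\ge\delta/2$. For $(y,z)\in\mathcal E$ we have $L(A_y)\cap L(B_z)=\{c\}$, and $(i,j)$ is the only pair of indices that produces a common colour. Indeed, a coincidence $p_{i'}(y)=q_{j'}(z)$ with $i'\ne i$ and $j'\ne j$ was discarded; one with $i'=i$, $j'\ne j$ would give $q_{j'}(z)=c=q_j(z)$, against validity of $z$; one with $i'\ne i$, $j'=j$ would give $p_{i'}(y)=c=p_i(y)$, against validity of $y$. So $h(y,z)$ is the number of shared slots where $y$ and $z$ differ, it is at most $t$, and $e(y,z)=\beta(\theta/M)^{h(y,z)}$ on $\mathcal E$.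

**Step 5: compare $\Pi$ with the edge weights.** Let $(y,z)\in\mathcal E$ with $h=h(y,z)$. The mass of $y$ under $\Pi$ is $M^{-(2k-1)}g(y)\le M^{-(2k-1)}2^{l+1}$. Conditionally on $y$, the value $p_i(z)$ has probability at most $2/M$; each shared slot where $z$ differs from $y$ must be refreshed and contributes at most $\theta\cdot\frac2M$; each other shared slot contributes at most $1$. Hence
$$\Pi(y,z)\le M^{-(2k-1)}2^{l+1}\cdot\frac2M\Big(\frac{2\theta}M\Big)^h\le2^{l+t+2}M^{-2k}\Big(\frac\theta M\Big)^h.$$
If we start from $z$ instead, its mass is at most $M^{-(2k-1)}2^{l'+1}$, and given $z$ the value $q_j(y)$ has probability at most $2/M$, so the same bound holds with $l'$ in place of $l$. So it holds with $l_*$, and therefore $e(y,z)\ge\beta\,2^{-l_*-t-2}M^{2k}\,\Pi(y,z)$ on $\mathcal E$. Using the smaller of $l,l'$ is what matches (3), where the larger of the two sets dominates.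

**Step 6: conclude.** Summing over $\mathcal E$, then using (3) in the form $2^{-l_*}M^{2k-1}\ge\frac12(|S|+|T|)$,
$$\sum_{y\in S,\,z\in T}e(y,z)\ \ge\ \beta\,\frac\delta2\,2^{-l_*-t-2}M^{2k}\ \ge\ \beta M\delta\,2^{-t-4}(|S|+|T|)\ =\ 5k\log M\,(|S|+|T|),$$
the last step by the definition of $\beta$. The sets $S,T$ are nonempty, so by Lemma 8(b) there is an edge $A_yB_z$ of $G$ with $y\in S$, $z\in T$. But $\varphi(A_y)=c=\varphi(B_z)$, so $\varphi$ is not proper, a contradiction. This proves Theorem 2, hence Theorem 3, and the conjecture is disproved. $\blacksquare$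

## An upper bound of order $\sqrt\Delta$

Proposition 4 concerns all graphs, and it rests on a theorem from P. Haxell, *A note on vertex list colouring*, Combin. Probab. Comput. 10 (2001) 345–347: lists of size at least $2D$ suffice for a proper colouring if, for every vertex $v$, each colour of the list of $v$ appears in the lists of at most $D$ neighbours of $v$.

**Proof of Proposition 4.** Let $k=\lceil\sqrt{8\Delta}\,\rceil$ and let $L$ be a $k$-list-assignment with maximum separation. For $c\in L(v)$ let $d_c(v)$ be the number of neighbours of $v$ whose list contains $c$. Separation bounds the sum of these numbers: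
$$\sum_{c\in L(v)}d_c(v)=\sum_{u\sim v}|L(u)\cap L(v)|\le\Delta.$$
So fewer than $k/2$ colours of $L(v)$ have $d_c(v)>2\Delta/k$, and $L'(v)=\{c\in L(v):d_c(v)\le2\Delta/k\}$ has more than $k/2$ elements. Let $D=\lfloor2\Delta/k\rfloor$. With respect to $L'$, each colour of $L'(v)$ lies in the lists of at most $D$ neighbours of $v$. As $k^2\ge8\Delta$, we have $|L'(v)|\ge k/2\ge4\Delta/k\ge2D$. If $D=0$, no colour of $L'(v)$ appears at a neighbour of $v$, and any choice from the lists $L'$ is proper. Otherwise Haxell's theorem gives a proper $L'$-colouring, which is a proper $L$-colouring. $\square$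

For all large $\Delta$, Theorem 3 and Proposition 4 place the maximum of $\mathrm{ch}_{\mathrm{sep}}$ over bipartite graphs of maximum degree $\Delta$ between $\gamma(\log\Delta)^2/\log\log\Delta$ and $\lceil\sqrt{8\Delta}\,\rceil$. The arguments here do not determine its exact order.
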